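\title{Bogomolov--Sommese vanishing for Frobenius split varieties}

\begin{abstract}
Let $X$ be a smooth projective $F$-split variety of dimension $n$ over a perfect field of characteristic $p>0$. We prove that every invertible subsheaf $\mathcal O_X(D)\subset\Omega^i_X$ satisfies $D\cdot H^{n-1}\le 0$ for all ample $H$. Hence $\kappa(X,D)\le 0$, and in particular Bogomolov--Sommese vanishing holds on $X$. The same bound holds for logarithmic forms along a compatibly split simple normal crossing divisor. The splitting enters through one statement: for every $p$-closed foliation $G\subset T_X$ the class $(p-1)c_1(T_X/G)$ is effective. A slope argument with Frobenius pullbacks then shows that these pullbacks of $T_X$ have no quotient of negative slope.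
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a smooth projective variety of dimension $n$ and $D$ a divisor on $X$. The Iitaka dimension $\kappa(X,D)$ is $-\infty$ if $H^0(X,\mathcal O_X(mD))=0$ for all $m\ge1$; otherwise it is the largest dimension of the image of the rational map defined by $|mD|$, $m\ge1$. It counts the independent directions in which multiples of $D$ move. The Bogomolov--Sommese vanishing theorem, in its original form due to Bogomolov, says that over $\mathbb C$ an invertible sheaf of $i$-forms moves in at most $i$ directions: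
\[
\mathcal O_X(D)\subset\Omega^i_X\quad\Longrightarrow\quad\kappa(X,D)\le i .
\]
Equivalently, $H^0(X,\Omega^i_X\otimes\mathcal O_X(-D))=0$ whenever $\kappa(X,D)>i$. The bound is attained on a product of $n$ curves of genus at least $2$, by the pullback of the canonical divisor of the product of the first $i$ factors.

In characteristic $p>0$ the statement is false in general. For example, there is a smooth projective surface of general type, lifting to the Witt vectors, whose cotangent bundle contains a big invertible sheaf. One therefore looks for classes of varieties on which it survives. Let $k$ be a perfect field of characteristic $p$ and $F\colon X\to X$ the absolute Frobenius, which is the identity on points and $f\mapsto f^p$ on functions. The variety $X$ is \emph{$F$-split} if the map $\mathcal O_X\to F_*\mathcal O_X$ splits as a homomorphism of $\mathcal O_X$-modules. Mehta and Ramanathan proved that Kodaira-type vanishing theorems hold for smooth projective $F$-split varieties. The mechanism is short: for an ample line bundle $L$ the splitting makes $H^j(X,L^{-1})\to H^j(X,F^*L^{-1})=H^j(X,L^{-p})$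 injective, and $H^j(X,L^{-p^e})=0$ for $j<n$ and $e\gg0$ by Serre duality and Serre vanishing. This leads to the following question, which comes from Kawakami's paper \cite{Kawakami}.

\begin{quote}
Let $X$ be a smooth projective $F$-split variety over a perfect field of characteristic $p>0$, let $i\ge0$, and let $\mathcal O_X(D)\subset\Omega^i_X$ be an invertible subsheaf. Is $\kappa(X,D)\le i$?
\end{quote}

The argument for Kodaira vanishing does not transfer. On $H^0$ the map $H^0(X,\Omega^i_X(-D))\to H^0(X,F^*\Omega^i_X(-pD))$ is injective for every $X$, and it replaces $\Omega^i_X$ by $F^*\Omega^i_X$, a bundle about which one knows nothing at first. The two extreme cases suggest what to expect. If $i=0$, then $-D$ is effective. If $i=n$, then $K_X-D$ is effective up to linear equivalence, and so is $-(p-1)K_X$ on an $F$-split variety (the case $G=0$ of Proposition~\ref{prop:key} below); hence $-(p-1)D$ is effective up to linear equivalence. In both cases $\kappa(X,D)\le0$. One guesses that the whole cotangent bundle of an $F$-split variety is seminegative, and that the right bound is $0$ for every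 $i$. This is the case.

\begin{theorem}\label{thm:main}
Let $X$ be a smooth projective $F$-split variety of dimension $n$ over a perfect field $k$ of characteristic $p>0$. Let $\mathcal O_X(D)$ be an invertible subsheaf of $\Omega^i_X$ for some $i\ge0$, or of $(\Omega^1_X)^{\otimes m}$ for some $m\ge0$. Then $D\cdot H^{n-1}\le0$ for every ample, hence for every nef, divisor $H$. Consequently $\kappa(X,D)\le0$, and $\kappa(X,D)=0$ only if $D$ is a torsion class in $\operatorname{Pic}(X)$. In particular $\kappa(X,D)\le i$ for $\mathcal O_X(D)\subset\Omega^i_X$.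
\end{theorem}

So the answer to the question is yes, over all perfect fields of all characteristics $p>0$. The bound $\kappa\le0$ is optimal: $\mathcal O_X=\Omega^0_X$, and $\mathcal O_X\subset\Omega^i_X$ for $0\le i\le n$ on an ordinary abelian variety, which is $F$-split. Theorem~\ref{thm:main} follows from a statement about all Frobenius pullbacks of the tangent bundle. The \emph{$H$-slope} of a nonzero torsion-free sheaf $Q$ is $c_1(Q)\cdot H^{n-1}/\operatorname{rk}Q$.

\begin{theorem}\label{thm:quot}
Let $X$ be as in Theorem~\ref{thm:main}, with $k$ algebraically closed, and let $H$ be ample. For every $e\ge0$, every nonzero torsion-free quotient of $F^{e*}T_X$ has $H$-slope at least $0$.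
\end{theorem}

Both results have a logarithmic version. A splitting $\sigma\colon F_*\mathcal O_X\to\mathcal O_X$ is \emph{compatible} with an effective divisor $\Delta$ if $\sigma(F_*\mathcal O_X(-\Delta))\subset\mathcal O_X(-\Delta)$.

\begin{theorem}\label{thm:log}
Let $X$ be as in Theorem~\ref{thm:main}, and let $\Delta$ be a reduced simple normal crossing divisor on $X$ with which some splitting is compatible. If $\mathcal O_X(D)\subset\Omega^i_X(\log\Delta)$ or $\mathcal O_X(D)\subset\Omega^1_X(\log\Delta)^{\otimes m}$, then $D\cdot H^{n-1}\le0$ for every ample, hence every nef, $H$. So $\kappa(X,D)\le0$, and $\kappa(X,D)=0$ only if $D$ is torsion. If $k$ is algebraically closed and $H$ is ample, then for every $e\ge0$ every nonzero torsion-free quotient of $F^{e*}T_X(-\log\Delta)$ has $H$-slope at least $0$.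
\end{theorem}

Every splitting is compatible with $\Delta=0$, so Theorem~\ref{thm:log} contains Theorems~\ref{thm:main} and~\ref{thm:quot}. We prove it directly; the divisor costs one extra step, in Section~\ref{sec:key}.

The proof has two halves. The first uses the splitting and controls only special quotients of $T_X$, those by $p$-closed foliations (Proposition~\ref{prop:key}). The second holds on any smooth projective variety: if all these special quotients have nonnegative degree, then so do all quotients of all Frobenius pullbacks (Proposition~\ref{prop:criterion}). Section~\ref{sec:surfaces} shows the two halves at work on a surface. Section~\ref{sec:key} proves the first half, Sections~\ref{sec:L} and~\ref{sec:descent} the second, and Section~\ref{sec:end} concludes. The second half needs the fact that a tensor product of strongly semistable sheaves is strongly semistable; its proof is independent of the rest and occupies Section~\ref{sec:tensor}.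

\section{Splittings, vector fields and slopes}\label{sec:prelim}

\subsection{Reduction to one inequality}
A splitting is an additive map of sheaves $\sigma\colon\mathcal O_X\to\mathcal O_X$ with $\sigma(a^pf)=a\,\sigma(f)$ and $\sigma(1)=1$. It extends to all local rings of $X$ and to the function field by $\sigma(f/a^p)=\sigma(f)/a$. If $n=0$, then $\operatorname{Pic}(X)=0$, the intersection inequality is void and there is nothing to prove.

\begin{lemma}\label{lem:reduction}
Suppose that the inequality $D\cdot H^{n-1}\le0$ of Theorem~\ref{thm:log} holds whenever $k$ is algebraically closed, $n\ge1$ and $H$ is ample. Then all assertions about $D$ in Theorem~\ref{thm:log} hold.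
\end{lemma}

\begin{proof}
Let $k$ be perfect and $\sigma$ a splitting compatible with $\Delta$. On $X_{\bar k}$ define $f\otimes c\mapsto\sigma(f)\otimes c^{1/p}$. This is well defined: for $a\in k$ we have $\sigma(af)=a^{1/p}\sigma(f)$ because $k$ is perfect, so $af\otimes c$ and $f\otimes ac$ have the same image. It is a splitting of $X_{\bar k}$, it preserves the ideal $\mathcal O_X(-\Delta)\otimes\bar k$, and it restricts to each connected component $X_0$ of $X_{\bar k}$. The divisor $\Delta$, whose components are smooth over $k$, stays reduced with simple normal crossings, and the inclusion of $\mathcal O_X(D)$ is preserved by the flat base change. The Galois group of $\bar k/k$ permutes the components transitively and fixes the pullbacks of $D$ and $H$, so $D\cdot H^{n-1}$ is a positive multiple of the same number computed on $X_0$. This gives the inequality on $X$ for ample $H$.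

If $H$ is nef and $H'$ is ample, then $D\cdot(H+\varepsilon H')^{n-1}\le0$ for rational $\varepsilon>0$; let $\varepsilon\to0$. If $\kappa(X,D)\ge0$, then some $mD$, $m\ge1$, is linearly equivalent to an effective divisor, whose degree with respect to an ample $H$ is at most $0$. Such a divisor is zero. So $D$ is torsion and $\kappa(X,D)=0$.
\end{proof}

From now on $k$ is algebraically closed, $X$ is a smooth projective variety of dimension $n\ge1$ with generic point $\eta$ and function field $K$, and $H$ is a fixed ample divisor. Sheaves are coherent. A subsheaf $E'$ of a torsion-free sheaf $E$ is \emph{saturated} if $E/E'$ is torsion-free; saturated subsheaves correspond to $K$-subspaces $V'\subset E_\eta$ by $V'\mapsto E\cap V'$.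

\subsection{Vector fields in characteristic $p$}
Sections of $T_X$ are derivations of $\mathcal O_X$; they kill $\mathcal O_X^p$. Besides the bracket there is a second operation: the $p$-fold composite $v^p$ of a derivation is a derivation, because in $v^p(fg)=\sum_\ell\binom p\ell v^\ell(f)v^{p-\ell}(g)$ the middle coefficients vanish. We use two standard identities. By Jacobson's formula, $(v+w)^p-v^p-w^p$ is a Lie polynomial in $v$ and $w$, and for a function $f$,
\begin{equation}\label{eq:fv}
(fv)^p=f^pv^p+(fv)^{p-1}(f)\,v .
\end{equation}

Let $\Delta$ be a reduced simple normal crossing divisor. Near any closed point there are functions $t_1,\dots,t_n$ such that $dt_1,\dots,dt_n$ is a basis of $\Omega^1_X$ and $\Delta$ is defined by $t_1\cdots t_s$. The sheaf $\Omega^1_X(\log\Delta)$ has the basis $dt_1/t_1,\dots,dt_s/t_s,dt_{s+1},\dots,dt_n$ and $\Omega^i_X(\log\Delta)$ is its $i$th exterior power. Its dual $T_X(-\log\Delta)\subset T_X$ consists of the $v$ with $v(t_j)\in(t_j)$ for $j\le s$. These are the derivations preserving the ideal $(t_1\cdots t_s)$: reduce $v(t_1\cdots t_s)$ modulo the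 prime $t_j$ to get $v(t_j)\prod_{l\ne j}t_l$. In particular $T_X(-\log\Delta)$ is closed under brackets and $p$-th powers.

\begin{definition}\label{def:fol}
Let $\mathcal T\subset T_X$ be a locally free subsheaf of rank $n$ closed under brackets and $p$-th powers; the examples are $T_X$ and $T_X(-\log\Delta)$. A \emph{$p$-closed foliation in $\mathcal T$} is a saturated subsheaf $G\subset\mathcal T$ closed under brackets and $p$-th powers. The subsheaves $0$ and $\mathcal T$ are allowed.
\end{definition}

The two closure conditions are the vanishing of two $\mathcal O_X$-linear maps. This is what makes them accessible to slope arguments.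

\begin{lemma}\label{lem:obstruction}
Let $G\subset\mathcal T$ be saturated. The bracket induces an $\mathcal O_X$-linear map $G\otimes G\to\mathcal T/G$. If this map is zero, then $v\mapsto v^p$ induces an $\mathcal O_X$-linear map $F^*G\to\mathcal T/G$. If both maps are zero, $G$ is a $p$-closed foliation in $\mathcal T$.
\end{lemma}

\begin{proof}
The bracket is bilinear modulo $G$ since $[v,fw]=f[v,w]+v(f)w$ and $[v,w]=-[w,v]$. If $G$ is closed under brackets, then $\psi(v)=v^p\bmod G$ is additive by Jacobson's formula and satisfies $\psi(fv)=f^p\psi(v)$ by \eqref{eq:fv}. So $a\otimes v\mapsto a\psi(v)$ is well defined on $F^*G=\mathcal O_X\otimes_{F,\mathcal O_X}G$.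
\end{proof}

\subsection{Slopes}\label{sub:slopes}
An open subset of $X$ is \emph{big} if its complement has codimension at least $2$. Line bundles on a big open set, and their sections, extend uniquely to $X$. A torsion-free sheaf $E$ is locally free on a big open set $U$, since the local rings of $X$ in codimension one are discrete valuation rings. Let $\det E$ be the extension of $\det(E|_U)$ and $c_1(E)$ its class in $\operatorname{Pic}(X)$. Put $\deg E=c_1(E)\cdot H^{n-1}$ and, for $E\ne0$, $\mu(E)=\deg E/\operatorname{rk}E$. The sheaf $E$ is \emph{semistable} if $\mu(S)\le\mu(E)$ for all nonzero subsheaves $S$. We use the following standard facts about torsion-free sheaves.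
\begin{enumerate}
\item[(S1)] The class $c_1$ is additive in short exact sequences. If $E'\subset E$ have the same rank, then $c_1(E)-c_1(E')=\sum_\xi\operatorname{length}(E_\xi/E'_\xi)\,\overline{\{\xi\}}$, the sum over points of codimension one; so $\deg E'\le\deg E$.
\item[(S2)] $F$ is faithfully flat. So $F^*$ is exact, preserves torsion-free sheaves and torsion sheaves, and kills no nonzero sheaf. Since $F^*L=L^{p}$ for line bundles, $\mu(F^*E)=p\,\mu(E)$.
\item[(S3)] A nonzero $E$ has a unique filtration $0=E_0\subset E_1\subset\dots\subset E_t=E$ with torsion-free semistable quotients of strictly decreasing slopes, the \emph{Harder--Narasimhan \textup{(HN)} filtration}. The first slope $\mu_{\max}(E)$ is the largest slope of a nonzero subsheaf; the last slope $\mu_{\min}(E)$ is the smallest slope of a nonzero torsion-free quotient.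
\item[(S4)] Slopes may be computed on any big open set $U$. A subsheaf $S\subset E|_U$ lies in $(E\cap S_\eta)|_U$, so $\mu(S)\le\mu_{\max}(E)$ by (S1). Saturated subsheaves are determined by subspaces of $E_\eta$, so $\mu_{\max}(E)$ and $\mu_{\min}(E)$ depend only on $E|_U$.
\item[(S5)] $\mu_{\max}(E^\vee)=-\mu_{\min}(E)$. Indeed, taking annihilators matches saturated subsheaves $E'$ of $E$ with those of $E^\vee$, and on a big open set the annihilator of $E'$ is the dual of the bundle $E/E'$.
\end{enumerate}

\section{The method on a surface}\label{sec:surfaces}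

The following proposition is the only place where the splitting is used. It is proved in the next section.

\begin{proposition}\label{prop:key}
Let $X$ be $F$-split, compatibly with a reduced simple normal crossing divisor $\Delta$ (possibly $0$), and let $\mathcal T=T_X(-\log\Delta)$. If $G$ is a $p$-closed foliation in $\mathcal T$, then $(p-1)\,c_1(\mathcal T/G)$ is linearly equivalent to an effective divisor. In particular $\deg(\mathcal T/G)\ge0$.
\end{proposition}

For $\Delta=0$ and $G=0$ it gives $K_X\cdot H^{n-1}\le0$, which settles the case $i=n$ of Theorem~\ref{thm:main}, and with the trivial case $i=0$ it answers the question for curves. Let now $X$ be an $F$-split surface and $\mathcal O_X(D)\subset\Omega^1_X$, the one remaining case. Suppose $D\cdot H>0$. Dualizing gives a nonzero map $T_X\to\mathcal O_X(-D)$; let $G$ be its kernel, a saturated subsheaf of rank one. By (S1),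
\[
\deg(T_X/G)\le-D\cdot H<0,\qquad \deg G=-K_X\cdot H-\deg(T_X/G)>0 .
\]
If $v$ spans $G_\eta$, then $[av,bv]=(a\,v(b)-b\,v(a))\,v$, so $G_\eta$, and with it $G=T_X\cap G_\eta$, is closed under brackets. The map $F^*G\to T_X/G$ of Lemma~\ref{lem:obstruction} goes from a torsion-free sheaf of rank one and degree $p\deg G>0$ to one of negative degree. A nonzero map between such sheaves is injective and cannot lower the degree. So the map is zero, $G$ is a $p$-closed foliation, and Proposition~\ref{prop:key} gives $\deg(T_X/G)\ge0$, a contradiction. Hence $D\cdot H\le0$.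

The pattern is general: a negative quotient of $T_X$ forces its kernel to be a $p$-closed foliation, and a $p$-closed foliation has no negative quotient. In higher dimension the natural candidate for $G$ is the step of the HN filtration of $T_X$ with $\mu_{\min}(G)\ge0>\mu_{\max}(T_X/G)$. To kill the two maps of Lemma~\ref{lem:obstruction} one needs that $G\otimes G$ and $F^*G$ have no negative quotients. For rank one this was automatic. For higher rank it does not follow, because $F^*$ can destroy semistability.

\begin{example}\label{ex:unstable}
Let $p=2$, let $C$ be a curve of genus $g\ge2$ and $E=F_*\mathcal O_C$, of rank $2$. From $\chi(E)=\chi(\mathcal O_C)$ we get $\deg E=g-1$. A line subsheaf $M\subset E$ gives a nonzero map $F^*M\to\mathcal O_C$, so $\deg M\le0<\mu(E)$, and $E$ is semistable. But $F^*E$ has slope $g-1>0$ and surjects onto $\mathcal O_C$ by $a\otimes f\mapsto af$, so it is not semistable.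
\end{example}

The remedy is to take the HN filtration of $F^{e*}T_X$ for large $e$, where this instability has run its course, and then to descend it to $T_X$.

\section{The section defined by a splitting and a foliation}\label{sec:key}

We prove Proposition~\ref{prop:key}. The construction is visible on the projective line.

\begin{example}\label{ex:P1}
On $k[y,y^{-1}]$ let $\sigma(cy^{pm})=c^{1/p}y^m$ and $\sigma(cy^b)=0$ for $p\nmid b$. This map preserves $k[y]$, $k[y^{-1}]$ and the ideals $(y)$, $(y^{-1})$, so it is a splitting of $\mathbb P^1$ compatible with $0+\infty$. The ring $k[y]$ is free over $k[y^p]$ on $1,y,\dots,y^{p-1}$. Let $\operatorname{tr}_y$ be the coefficient of $y^{p-1}$. Then $\sigma(h)^p$ is the coefficient of $1$ in $h$, so $\sigma(h)^p=\operatorname{tr}_y(y^{p-1}h)$. In the chart $y'=1/y$ the same holds with $y'$ in place of $y$. As $dy'/y'=-dy/y$ and $(-1)^{p-1}=1$ in $k$, the local sections $y^{p-1}(dy)^{\otimes(1-p)}$ and $y'^{\,p-1}(dy')^{\otimes(1-p)}$ glue to a section of $T_{\mathbb P^1}^{\otimes(p-1)}$. It vanishes to order $p-1$ along the compatible divisor.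
\end{example}

For a $p$-closed foliation $G$ we run the same construction on the ring of functions constant along $G$. We first show that this ring looks like $k[y]$ over $k[y^p]$ in $n-\operatorname{rk}G$ variables.

\subsection{Functions constant along a foliation}
Let $G$ be a $p$-closed foliation in $T_X$ of rank $r$, and $q=n-r$. Let $\xi\in X$ be a point, not necessarily closed, at which $T_X/G$ is free; all points of codimension at most one qualify. Put
\[
R=\mathcal O_{X,\xi},\qquad R^G=\{f\in R: v(f)=0\text{ for all }v\in G_\xi\}\supset R^p,
\]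
and let $G^\perp\subset\Omega^1_R$ be the annihilator of $G_\xi$. It is the dual of $(T_X/G)_\xi$, a free direct summand of rank $q$. For a multi-index $a$ write $x^a=\prod_j x_j^{a_j}$; all multi-indices have entries in $\{0,\dots,p-1\}$.

\begin{lemma}[Taylor expansion along $G$]\label{lem:taylor}
There are $x_1,\dots,x_r\in R$ and a basis $v_1,\dots,v_r$ of $G_\xi$ with $v_j(x_l)=\delta_{jl}$. Let derivations act on $R^{\oplus d}$ coordinatewise, and let $M\subset R^{\oplus d}$ be an $R$-submodule with $v_jM\subset M$ for all $j$. Then every $f\in M$ is a sum $\sum_a x^ac_a$ with $c_a\in M\cap(R^G)^{\oplus d}$.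
\end{lemma}

\begin{proof}
Since $G_\xi$ is a direct summand of $T_{X,\xi}$, the map $\Omega^1_R\to G_\xi^\vee$ is surjective. Exact forms generate $\Omega^1_R$, so by Nakayama's lemma there are $x_l$ such that the $dx_l$ map to a basis of $G_\xi^\vee$; let $v_j$ be the dual basis. An element $w\in G_\xi$ equals $\sum_l w(x_l)v_l$. The derivations $[v_j,v_{j'}]$ and $v_j^p$ lie in $G_\xi$, by the two closure hypotheses, and kill every $x_l$. Hence $[v_j,v_{j'}]=0$ and $v_j^p=0$.

We need a projection onto the kernel of $v_j$ that plays the role of setting $x_j=0$. Taylor's formula suggests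
\[
P_j(f)=\sum_{\ell=0}^{p-1}\frac{(-x_j)^\ell}{\ell!}\,v_j^\ell(f).
\]
Write $x=x_j$, $v=v_j$, $P=P_j$. The Leibniz rule gives a telescoping sum,
\[
vP(f)=-\sum_{\ell=1}^{p-1}\frac{(-x)^{\ell-1}}{(\ell-1)!}v^\ell(f)+\sum_{\ell=0}^{p-1}\frac{(-x)^{\ell}}{\ell!}v^{\ell+1}(f)=\frac{(-x)^{p-1}}{(p-1)!}v^p(f)=0,
\]
and, since $v^m=0$ for $m\ge p$,
\[
\sum_{\ell=0}^{p-1}\frac{x^\ell}{\ell!}P(v^\ell f)=\sum_{m=0}^{p-1}\frac{x^m}{m!}\,v^m(f)\sum_{\ell+\ell'=m}\binom m\ell(-1)^{\ell'}=f .
\]
Apply the second identity for $j=1$, then for $j=2$ to each coefficient, and so on. This gives $f=\sum_ax^ac_a$ with $c_a=(a_1!\cdots a_r!)^{-1}P_rv_r^{a_r}\cdots P_1v_1^{a_1}f$. For $l\ne j$ the derivation $v_j$ commutes with $v_l$ and with multiplication by $x_l$, hence with $P_l$; so $v_jc_a=0$ follows from $v_jP_j=0$. All operators involved preserve $M$.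
\end{proof}

\begin{lemma}\label{lem:constants}
We have $G^\perp=R\cdot d(R^G)$. If $y_1,\dots,y_q\in R^G$ are such that $dy_1,\dots,dy_q$ is a basis of $G^\perp$, then $R^G$ is a free $R^p$-module on the monomials $y^b$. In particular $R^G=R^p$ if $G=T_X$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:taylor} with $M=R$, we have $\Omega^1_R=R\,d(R^G)+\sum_lR\,dx_l$, and $d(R^G)\subset G^\perp$ by definition. If $\omega=\omega'+\sum_lh_l\,dx_l$ lies in $G^\perp$, with $\omega'\in R\,d(R^G)$, then evaluation on $v_l$ gives $h_l=0$. This proves the first claim.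

The $n$ forms $dy_1,\dots,dy_q,dx_1,\dots,dx_r$ now generate the free module $\Omega^1_R$ of rank $n$, so $(y,x)$ is an \'etale map from a neighborhood $W$ of $\xi$ to $\mathbb A^n$. For an \'etale map the square formed with the two Frobenius maps is Cartesian, and a polynomial ring over the perfect field $k$ is free over its subring of $p$-th powers on the monomials with exponents below $p$. Hence $R$ is free over $R^p$ on the $y^bx^a$. Let $B=\bigoplus_bR^py^b\subset R^G$ and write $f\in R$ as $\sum_ac_ax^a$ with $c_a\in B$. Then $v_j(f)=\sum_aa_jc_ax^{a}/x_j$, the sum over $a$ with $1\le a_j\le p-1$, and this vanishes only if all these $c_a$ vanish. So $f\in R^G$ forces $f=c_0\in B$.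
\end{proof}

We call $y=(y_1,\dots,y_q)$ as in the lemma \emph{transverse coordinates} at $\xi$. They exist by the first claim and Nakayama's lemma, and any $y_1\in R^G$ whose differential is nonzero in the fiber of $G^\perp$ can be completed to such a system.

\begin{remark}
Without $p$-closedness there are too few constants. On $\mathbb A^2$ let $v=\partial_x+x^{p-1}\partial_y$. Then $v^p(x)=0$ and $v^p(y)=(p-1)!=-1$, so $v^p=-\partial_y$. A function killed by $v$ is killed by $\partial_y$ and $\partial_x$, so it is a $p$-th power and its differential is zero, while the annihilator of $v$ has rank one.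
\end{remark}

\subsection{The trace and its transformation rule}
Let $y$ be transverse coordinates and $\mathbf{p-1}=(p-1,\dots,p-1)$. Let $\operatorname{tr}_y\colon R^G\to R^p$ be the $R^p$-linear map taking the coefficient of $y^{\mathbf{p-1}}$, and put $dy=dy_1\wedge\dots\wedge dy_q$, a generator of $\det G^\perp$.

\begin{lemma}\label{lem:trace}
\textup{(a)} For multi-indices $b,b'$ we have $\operatorname{tr}_y(y^b\,y^{\mathbf{p-1}-b'})=\delta_{b,b'}$. Every $R^p$-linear map $R^G\to R^p$ is $h\mapsto\operatorname{tr}_y(uh)$ for a unique $u\in R^G$.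

\textup{(b)} If $y'$ is another system of transverse coordinates and $dy'=J\,dy$, then $J$ is a unit of $R^G$ and $\operatorname{tr}_{y'}(h)=\operatorname{tr}_y(J^{1-p}h)$ for all $h\in R^G$.
\end{lemma}

\begin{proof}
(a) The exponent $b_l+p-1-b'_l$ lies in $[0,2p-2]$. If it is at least $p$, the factor $y_l^p\in R^p$ comes out and leaves an exponent at most $p-2$. So the trace is nonzero only if every exponent equals $p-1$, that is $b=b'$, and then it is $1$. Thus $u\mapsto\operatorname{tr}_y(u\,\cdot)$ sends the $R^p$-basis $(y^{\mathbf{p-1}-b'})_{b'}$ of $R^G$ to the basis dual to $(y^b)_b$.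

(b) The definition of $\operatorname{tr}_y$ depends on coordinates, so we compare it with an intrinsic operator. Recall the Cartier operator $C$ on a smooth variety over a perfect field: an additive map from closed $q$-forms to $q$-forms that kills exact forms and satisfies $C(c^p\omega)=c\,C(\omega)$ and $C(f_1^{p-1}df_1\wedge\dots\wedge f_q^{p-1}df_q)=df_1\wedge\dots\wedge df_q$ for all functions $c,f_1,\dots,f_q$. The form $c^py^b\,dy$ is closed. If $b=\mathbf{p-1}$, its image under $C$ is $c\,dy$. If $b_l\le p-2$ for some $l$, it is exact, being $\pm d$ of $(b_l+1)^{-1}c^py^by_l$ times the wedge product of the $dy_j$, $j\ne l$. Summing over $b$,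
\[
C(h\,dy)=\operatorname{tr}_y(h)^{1/p}\,dy\qquad(h\in R^G).
\]
Each $y'_l$ is a polynomial in $y$ over $R^p$, so $J$, the Jacobian determinant, is one too; thus $J\in R^G$. It is a unit of $R$, and $J^{-1}=J^{p-1}(J^{-1})^p\in R^G$. Computing $C(h\,dy')=C(hJ\,dy)$ in two ways gives $\operatorname{tr}_{y'}(h)^{1/p}J=\operatorname{tr}_y(hJ)^{1/p}$. Raise to the $p$-th power and move $J^{-p}\in R^p$ inside the trace.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}
\emph{Step 1: the case $\Delta=0$.} Let $G$ be a $p$-closed foliation in $T_X$; we may assume $q\ge1$. At a point $\xi$ as above define $\tau\colon R^G\to R^p$ by $\tau(h)=\sigma(h)^p$. It is $R^p$-linear, since $\tau(c^ph)=c^p\tau(h)$, and $\tau(1)=1$. By Lemma~\ref{lem:trace}(a), $\tau=\operatorname{tr}_y(u\,\cdot)$ with a unique $u\in R^G$, and $u\ne0$. Put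
\[
s_\xi=u\,(dy)^{\otimes(1-p)}\in\bigl(\det(T_X/G)^{\otimes(p-1)}\bigr)_\xi .
\]
If $\tau=\operatorname{tr}_{y'}(u'\,\cdot)$, then $u=u'J^{1-p}$ by Lemma~\ref{lem:trace}(b) and uniqueness, so $u'(dy')^{\otimes(1-p)}=u'J^{1-p}(dy)^{\otimes(1-p)}=s_\xi$. Thus $s_\xi$ does not depend on $y$. Transverse coordinates at $\xi$ are also transverse coordinates at $\eta$. By Lemma~\ref{lem:constants}, $K^G$ is spanned over $K^p$ by the $y^b$, and the maps $\tau$ and $\operatorname{tr}_y$ at $\eta$ are the $K^p$-linear extensions of those at $\xi$. So the same $u$ works at $\eta$, and $s_\xi=s_\eta$. The nonzero rational section $s=s_\eta$ of $\det(T_X/G)^{\otimes(p-1)}$ is therefore regular at all points of codimension one, and its divisor is effective.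

\emph{Step 2: removing the invariant components of $\Delta$.} Let $G'$ be a $p$-closed foliation in $\mathcal T=T_X(-\log\Delta)$, $G'\ne\mathcal T$, and $\sigma$ a compatible splitting. Elements of $G'_\eta$ are sections of $G'$ over nonempty open sets, so $G'_\eta$ is closed under brackets and $p$-th powers. Hence $G=T_X\cap G'_\eta$ is a $p$-closed foliation in $T_X$, of the same rank, and $G'=\mathcal T\cap G'_\eta=G\cap\mathcal T$. The inclusion $\mathcal T/G'\subset T_X/G$ has cokernel $T_X/(\mathcal T+G)$, supported on $\Delta$. Let $\xi$ be the generic point of a component $\Delta_j$; then $R$ is a discrete valuation ring whose maximal ideal $\mathfrak m=(t)$ is the stalk of $\mathcal O_X(-\Delta)$. The local basis of $\mathcal T$ shows that $T_{X,\xi}/\mathcal T_\xi$ has length one. So the cokernel has length one at $\xi$ if $G_\xi\subset\mathcal T_\xi$, in which case we call $\Delta_j$ \emph{invariant}, and is zero at $\xi$ otherwise. By (S1),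
\[
c_1(\mathcal T/G')=c_1(T_X/G)-\sum_{\Delta_j\text{ invariant}}\Delta_j .
\]
It suffices to show that the section $s$ of Step~1 vanishes to order at least $p-1$ along each invariant $\Delta_j$.

We choose transverse coordinates whose first member is an equation of $\Delta_j$. Invariance means that $G_\xi$ preserves $\mathfrak m$. Lemma~\ref{lem:taylor} with $M=\mathfrak m$ gives $t=\sum_ax^ac_a$ with $c_a\in\mathfrak m\cap R^G$. Since $t\notin\mathfrak m^2$, some $c_a$ generates $\mathfrak m$; call it $y_1$. As $\Delta_j$ is smooth, $\mathfrak m/\mathfrak m^2\to\Omega^1_R\otimes R/\mathfrak m$ is injective, so $dy_1$ is nonzero in the fiber of $\Omega^1_R$, hence in that of $G^\perp$. Complete $y_1$ to transverse coordinates $y$ and write $\tau=\operatorname{tr}_y(u\,\cdot)$, $u=\sum_bu_b^p\,y^b$ with $u_b\in R$. Let $b_1\le p-2$. Then $y^{\mathbf{p-1}-b}\in\mathfrak m$, so compatibility gives $\sigma(y^{\mathbf{p-1}-b})\in\mathfrak m$. By Lemma~\ref{lem:trace}(a),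
\[
u_b^p=\operatorname{tr}_y(u\,y^{\mathbf{p-1}-b})=\sigma(y^{\mathbf{p-1}-b})^p\in y_1^pR .
\]
So every term $u_b^py^b$ is divisible by $y_1^{p-1}$: through $u_b^p$ if $b_1\le p-2$, through $y^b$ if $b_1=p-1$. Since $dy$ generates $\det G^\perp$, the section $s=u\,(dy)^{\otimes(1-p)}$ vanishes to order at least $p-1$ at $\xi$. \qed

\begin{remark}
The condition $\sigma(1)=1$ serves to make $\tau$ nonzero on every ring $R^G$ at once. Effectivity of the anticanonical class is not a substitute. Let $C$ be a curve of genus at least $2$ and $\pi\colon X=\mathbb P(\mathcal O_C\oplus\omega_C)\to C$, with its two disjoint sections labeled so that $C_\infty\sim C_0+\pi^*K_C$. The relative form $dt/t$ in a fiber coordinate $t$ gives $K_{X/C}\sim-C_0-C_\infty$, so $-K_X\sim2C_0$ is effective. But $G=T_{X/C}$ is a $p$-closed foliation with $T_X/G=\pi^*T_C$ of negative degree, and $\pi^*\omega_C\subset\Omega^1_X$ has Iitaka dimension $1$.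
\end{remark}

\section{Slopes after Frobenius pullback}\label{sec:L}

A torsion-free sheaf $E$ is \emph{strongly semistable} if $F^{e*}E$ is semistable for all $e\ge0$. Two facts make this the right notion. The first says that it is always reached.

\begin{theorem}[{Langer \cite[Theorem 2.7]{Langer}}]\label{thm:langer}
For every torsion-free sheaf $E$ there is $e_0$ such that for $e\ge e_0$ all HN quotients of $F^{e*}E$ are strongly semistable.
\end{theorem}

The second is proved in Section~\ref{sec:tensor}.

\begin{proposition}\label{prop:tensor}
If $A$ and $B$ are strongly semistable, then $(A\otimes B)/\mathrm{tors}$ is strongly semistable, of slope $\mu(A)+\mu(B)$.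
\end{proposition}

For a nonzero torsion-free sheaf $E$ set
\[
L_{\max}(E)=\lim_{e\to\infty}p^{-e}\mu_{\max}(F^{e*}E),\qquad L_{\min}(E)=\lim_{e\to\infty}p^{-e}\mu_{\min}(F^{e*}E).
\]
The first sequence is nondecreasing and the second nonincreasing, because subsheaves and torsion-free quotients pull back by (S2). If the HN quotients of $F^{e*}E$ are strongly semistable, then every pullback of the HN filtration has semistable quotients of decreasing slopes, so it is the HN filtration, and both sequences are constant from $e$ on. By (S4) the two numbers depend only on the restriction of $E$ to a big open set. They obey the rules that one would like $\mu_{\max}$ and $\mu_{\min}$ to obey.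

\begin{lemma}\label{lem:L}
Let $A,B$ be nonzero torsion-free sheaves.
\begin{enumerate}
\item[(a)] $L_{\min}(A)\le\mu(A)\le L_{\max}(A)$; $L_{\max}(A')\le L_{\max}(A)$ for $0\ne A'\subset A$; and $L_{\max}(F^*A)=pL_{\max}(A)$, $L_{\min}(F^*A)=pL_{\min}(A)$.
\item[(b)] If $L_{\min}(A)>L_{\max}(B)$, then $\operatorname{Hom}(A,B)=0$.
\item[(c)] $L_{\max}(A^\vee)=-L_{\min}(A)$.
\item[(d)] $L_{\max}((A\otimes B)/\mathrm{tors})\le L_{\max}(A)+L_{\max}(B)$.
\item[(e)] $L_{\min}((A\otimes B)/\mathrm{tors})\ge L_{\min}(A)+L_{\min}(B)$ and $L_{\max}(\mathcal{H}om(A,B))\le L_{\max}(B)-L_{\min}(A)$.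
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from the definitions, (S2) and (S3). For (b), let $M$ be the image of a nonzero map. Then $F^{e*}M$ is a torsion-free quotient of $F^{e*}A$ and a subsheaf of $F^{e*}B$, so $p^{-e}\mu_{\min}(F^{e*}A)\le\mu(M)\le p^{-e}\mu_{\max}(F^{e*}B)$ for all $e$. Part (c) is (S5) applied to $F^{e*}A$, whose dual is $F^{e*}(A^\vee)$ where $A$ is locally free.

For (d) choose $e$ such that the HN quotients $A_j$ of $F^{e*}A$ and $B_l$ of $F^{e*}B$ are strongly semistable. On a big open set where $A$, $B$, $A_j$, $B_l$ are locally free, $F^{e*}(A\otimes B)$ has a filtration with quotients $A_j\otimes B_l$. For $e'\ge0$, a nonzero subsheaf $S$ of $F^{(e+e')*}(A\otimes B)$ inherits a filtration whose quotients are subsheaves of the $F^{e'*}(A_j\otimes B_l)$, which are semistable by Proposition~\ref{prop:tensor}. By additivity of the degree,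
\[
\mu(S)\le p^{e'}\max_{j,l}\bigl(\mu(A_j)+\mu(B_l)\bigr)=p^{e+e'}\bigl(L_{\max}(A)+L_{\max}(B)\bigr).
\]
Part (e) follows from (c) and (d), since on a big open set $(A\otimes B)^\vee=A^\vee\otimes B^\vee$ and $\mathcal{H}om(A,B)=A^\vee\otimes B$.
\end{proof}

\section{Descending the negative part}\label{sec:descent}

In this section $X$ is any smooth projective variety over $k$.

\begin{proposition}\label{prop:criterion}
Let $\mathcal T\subset T_X$ be a locally free subsheaf of rank $n$ closed under brackets and $p$-th powers. Suppose that $\deg(\mathcal T/G)\ge0$ for every $p$-closed foliation $G$ in $\mathcal T$. Then $L_{\min}(\mathcal T)\ge0$.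
\end{proposition}

The subsheaf with good slopes will be found in $F^{e*}\mathcal T$, where there is no bracket. We need a criterion for a subsheaf of a Frobenius pullback to be a pullback. Let $V'$ be locally free and $V=F^*V'$. The \emph{canonical connection} on $V$ is given by $\nabla_v(a\otimes s)=v(a)\otimes s$; it is well defined since $v(af^p)=v(a)f^p$. In a local frame pulled back from $V'$, the operator $\nabla_v$ is $v$ acting coordinatewise. Hence
\begin{equation}\label{eq:flat}
[\nabla_v,\nabla_w]=\nabla_{[v,w]},\qquad(\nabla_v)^p=\nabla_{v^p}.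
\end{equation}
The criterion is Cartier descent \cite[Theorem 5.1]{Katz}; the case that we need follows from the Taylor expansion.

\begin{lemma}\label{lem:cartier}
Let $E\subset V=F^*V'$ be a saturated subsheaf with $\nabla_vE\subset E$ for all local sections $v$ of $T_X$. Then $E=F^*E'$ for a saturated subsheaf $E'\subset V'$.
\end{lemma}

\begin{proof}
Let $E'$ be the kernel of $V'\to F_*V\to F_*(V/E)$, where the first map is $s\mapsto1\otimes s$. By flatness $F^*E'\subset V$, and $F^*E'\subset E$ by construction. At a point $\xi$, a frame of $V'$ identifies $V_\xi$ with $R^{\oplus d}$ and the image of $V'_\xi$ with $(R^p)^{\oplus d}$. Lemmas~\ref{lem:taylor} and~\ref{lem:constants} with $G=T_X$ and $M=E_\xi$ show that $E_\xi$ is generated by $E_\xi\cap(R^p)^{\oplus d}$, the image of $E'_\xi$. So $F^*E'=E$. The torsion of $V'/E'$ pulls back to a torsion subsheaf of $V/E$, which is zero; by (S2) it is zero.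
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Suppose $L_{\min}(\mathcal T)<0$. Choose $e$ such that the HN quotients of $F^{e*}\mathcal T$ are strongly semistable. The last one has slope $p^eL_{\min}(\mathcal T)<0$. Let $E\subset F^{e*}\mathcal T$ be the step of the HN filtration that collects the quotients of slope at least $0$ (possibly $E=0$), and $Q=F^{e*}\mathcal T/E$. Then $Q$ is torsion-free and nonzero, and the HN quotients of $E$ and $Q$ are strongly semistable, so
\[
L_{\max}(Q)=\mu_{\max}(Q)<0,\qquad L_{\min}(E)=\mu_{\min}(E)\ge0\ \text{ if }E\ne0 .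
\]

\emph{Step 1: $E=F^{e*}G$ for a saturated $G\subset\mathcal T$.} If $E=0$ take $G=0$. Let $E\ne0$. We show by descending induction on $j=e,\dots,0$ that there is a saturated $E_j\subset F^{j*}\mathcal T$ with $F^{(e-j)*}E_j=E$. Take $E_e=E$. Let $E_j$ be given, $j\ge1$, and put $V=F^{j*}\mathcal T=F^*(F^{(j-1)*}\mathcal T)$ and $Q_j=V/E_j$; then $F^{(e-j)*}Q_j=Q$. The obstruction to descent is the map
\[
\theta\colon T_X\to\mathcal{H}om(E_j,Q_j),\qquad\theta(v)(s)=\nabla_v(s)\bmod E_j .
\]
It is $\mathcal O_X$-linear in $v$, and in $s$ because $\nabla_v(as)=a\nabla_v(s)+v(a)s$. The target is torsion-free, and by Lemma~\ref{lem:L}(a),(e),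
\begin{equation}\label{eq:neg}
L_{\max}\bigl(\mathcal{H}om(E_j,Q_j)\bigr)\le p^{-(e-j)}\bigl(L_{\max}(Q)-L_{\min}(E)\bigr)<0 .
\end{equation}
If we knew $L_{\min}(\mathcal T)\ge0$, Lemma~\ref{lem:L}(b) would kill $\theta|_{\mathcal T}$; but that is what we are proving. The way out is that the image of $\theta|_{\mathcal T}$ is not an arbitrary quotient of $\mathcal T$. Its kernel
\[
\mathcal K=\{v\in\mathcal T:\nabla_vE_j\subset E_j\}
\]
is saturated in $\mathcal T$, since $\mathcal T/\mathcal K$ embeds in a torsion-free sheaf. By \eqref{eq:flat} it is closed under brackets and $p$-th powers, because commutators and powers of operators preserving $E_j$ preserve $E_j$. So $\mathcal K$ is a $p$-closed foliation in $\mathcal T$, and $\deg(\mathcal T/\mathcal K)\ge0$ by hypothesis. If $\mathcal K\ne\mathcal T$, then \eqref{eq:neg} and Lemma~\ref{lem:L}(a) give $\mu(\mathcal T/\mathcal K)<0$, a contradiction. So $\theta$ vanishes on $\mathcal T$. As $\mathcal T$ has rank $n$ and the target is torsion-free, $\theta=0$. Lemma~\ref{lem:cartier} provides $E_{j-1}$. Put $G=E_0$.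

\emph{Step 2: $G$ is a $p$-closed foliation.} We have $F^{e*}(\mathcal T/G)=Q$, so $\mathcal T/G\ne0$ and $L_{\max}(\mathcal T/G)=p^{-e}L_{\max}(Q)<0$. If $G=0$ there is nothing to show. Otherwise $L_{\min}(G)=p^{-e}L_{\min}(E)\ge0$. The bracket map of Lemma~\ref{lem:obstruction} factors through $(G\otimes G)/\mathrm{tors}$, for which $L_{\min}\ge2L_{\min}(G)\ge0$ by Lemma~\ref{lem:L}(e); so it is zero by Lemma~\ref{lem:L}(b). The map $F^*G\to\mathcal T/G$ is then defined, and it is zero since $L_{\min}(F^*G)=pL_{\min}(G)\ge0$.

The hypothesis now gives $\deg(\mathcal T/G)\ge0$, while $\mu(\mathcal T/G)\le L_{\max}(\mathcal T/G)<0$. This contradiction proves the proposition.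
\end{proof}

\section{Proof of the main theorems}\label{sec:end}

As explained in Section~\ref{sec:intro}, it suffices to prove Theorem~\ref{thm:log}. Let $k$ be algebraically closed, $H$ ample and $\mathcal T=T_X(-\log\Delta)$. Propositions~\ref{prop:key} and~\ref{prop:criterion} give $L_{\min}(\mathcal T)\ge0$. The sequence $p^{-e}\mu_{\min}(F^{e*}\mathcal T)$ is nonincreasing with limit $L_{\min}(\mathcal T)$, so $\mu_{\min}(F^{e*}\mathcal T)\ge0$ for all $e$. This is the last assertion of the theorem.

Let $\Omega=\Omega^1_X(\log\Delta)=\mathcal T^\vee$. By Lemma~\ref{lem:L}(c),(d), $L_{\max}(\Omega^{\otimes m})\le0$ for $m\ge1$, and $L_{\max}(\mathcal O_X)=0$. In small characteristic $\bigwedge^i\Omega$ is usually seen as a quotient of $\Omega^{\otimes i}$, but we need it as a subsheaf. The map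
\[
\textstyle\bigwedge^i\Omega\to\Omega^{\otimes i},\qquad\omega_1\wedge\dots\wedge\omega_i\mapsto\sum_{\pi\in S_i}\operatorname{sgn}(\pi)\,\omega_{\pi(1)}\otimes\dots\otimes\omega_{\pi(i)}
\]
is well defined, since the terms cancel in pairs when two $\omega_j$ are equal. It is injective in every characteristic: for a local basis $(\varepsilon_j)$ of $\Omega$ it sends $\varepsilon_{j_1}\wedge\dots\wedge\varepsilon_{j_i}$, $j_1<\dots<j_i$, to a signed sum of distinct basis tensors, and different index sets involve disjoint sets of basis tensors. Hence in both cases of the theorem $\mathcal O_X(D)\subset\Omega^{\otimes m}$ for some $m\ge0$, and Lemma~\ref{lem:L}(a) gives $D\cdot H^{n-1}=\mu(\mathcal O_X(D))\le0$. Lemma~\ref{lem:reduction} completes the proof. \qed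

\section{Tensor products of strongly semistable sheaves}\label{sec:tensor}

We prove Proposition~\ref{prop:tensor}. On a big open set $\det(A\otimes B)=(\det A)^{\operatorname{rk}B}\otimes(\det B)^{\operatorname{rk}A}$, which gives the slope. By (S2), $F^{e*}((A\otimes B)/\mathrm{tors})=(F^{e*}A\otimes F^{e*}B)/\mathrm{tors}$, and $F^{e*}A$, $F^{e*}B$ are again strongly semistable. So it suffices to prove
\begin{equation}\label{eq:goal}
\mu(S)\le\mu(A)+\mu(B)\qquad\text{for every nonzero }S\subset(A\otimes B)/\mathrm{tors}.
\end{equation}

\subsection{The case of rank one}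
Let $S_\eta$ be spanned by a tensor $z\in A_\eta\otimes B_\eta$ of rank $l$. Then $z\in V'\otimes W'$ for subspaces $V'\subset A_\eta$, $W'\subset B_\eta$ of dimension $l$, and $z$ is an invertible $l\times l$ matrix there. Let $A'=A\cap V'$ and $B'=B\cap W'$. On a big open set $A'\otimes B'$ is a subbundle of $A\otimes B$, so it contains $S$, and the determinant gives a nonzero map $S^{\otimes l}\to\det A'\otimes\det B'$. Hence $\mu(S)\le\mu(A')+\mu(B')\le\mu(A)+\mu(B)$.

The argument has three parts: filtrations of the generic fibers attached canonically to $S_\eta$, a polynomial invariant that does not vanish on $S_\eta$ once we pass to the graded pieces, and semistability of $A$ and $B$. For higher rank the filtrations are found by an optimization over $\overline K$. They descend only to a purely inseparable extension of $K$, and this is where strong semistability is needed.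

\subsection{Filtrations}
We work over an arbitrary field. A \emph{filtration} $\Phi$ of a finite-dimensional vector space $Z$ is a decreasing family of subspaces $\Phi^\alpha$, $\alpha\in\mathbb R$, equal to $Z$ for $\alpha\ll0$ and to $0$ for $\alpha\gg0$, with $\Phi^\alpha=\bigcap_{\beta<\alpha}\Phi^\beta$. Put $\Phi^{>\alpha}=\bigcup_{\beta>\alpha}\Phi^\beta$, $\operatorname{gr}^\alpha Z=\Phi^\alpha/\Phi^{>\alpha}$ and
\[
\deg_\Phi Z=\sum_\alpha\alpha\dim\operatorname{gr}^\alpha Z,\qquad|\Phi|^2=\sum_\alpha\alpha^2\dim\operatorname{gr}^\alpha Z .
\]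
A basis $(z_i)$ with real weights $(\gamma_i)$ defines a filtration $\Phi^\alpha=\langle z_i:\gamma_i\ge\alpha\rangle$, to which it is said to be \emph{adapted}; then $\deg_\Phi Z=\sum\gamma_i$ and $|\Phi|^2=\sum\gamma_i^2$. Lifting bases of the $\operatorname{gr}^\alpha Z$ gives an adapted basis of any filtration. A subspace $S\subset Z$ carries the filtration $S\cap\Phi^\alpha$, with degree $\deg_\Phi S$, and $\operatorname{gr}S\subset\operatorname{gr}Z=\bigoplus_\alpha\operatorname{gr}^\alpha Z$. If $\dim S=r$, let $\Xi(S)$ be the set of $r$-element index sets $I$ such that $z_I=\bigwedge_{i\in I}z_i$ occurs in a generator of $\bigwedge^rS$, and put $\gamma_I=\sum_{i\in I}\gamma_i$.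

\begin{lemma}\label{lem:plucker}
In an adapted basis, $\deg_\Phi S=\min_{I\in\Xi(S)}\gamma_I$. The sets $I$ attaining the minimum form $\Xi(\operatorname{gr}S)$, computed in the induced basis of $\operatorname{gr}Z$.
\end{lemma}

\begin{proof}
Identify $\operatorname{gr}Z$ with $Z$ by the basis. Lift a homogeneous basis $\bar s_1,\dots,\bar s_r$ of $\operatorname{gr}S$, of weights $\delta_1,\dots,\delta_r$, to a basis $s_l\in S\cap\Phi^{\delta_l}$ of $S$. Then $s_l-\bar s_l$ involves only $z_i$ of weight greater than $\delta_l$. So $s_1\wedge\dots\wedge s_r$ is $\bar s_1\wedge\dots\wedge\bar s_r$, which is nonzero and homogeneous of weight $\sum\delta_l=\deg_\Phi S$, plus terms of higher weight.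
\end{proof}

\begin{lemma}\label{lem:common}
Two filtrations $\Phi,\Phi'$ of $Z$ have a common adapted basis.
\end{lemma}

\begin{proof}
Let $Z^{\alpha,\alpha'}=\Phi^\alpha\cap\Phi'^{\alpha'}$, and similarly with $>$. Lift to $Z^{\alpha,\alpha'}$ a basis of $Z^{\alpha,\alpha'}/(Z^{>\alpha,\alpha'}+Z^{\alpha,>\alpha'})$, for all pairs of jumps $(\alpha,\alpha')$. By descending induction the lifts with indices $\ge\alpha$ and $\ge\alpha'$ span $Z^{\alpha,\alpha'}$; in particular they span $Z$, each $\Phi^\alpha$ and each $\Phi'^{\alpha'}$ as required. Since $Z^{>\alpha,\alpha'}\cap Z^{\alpha,>\alpha'}=Z^{>\alpha,>\alpha'}$, the quotient has dimension $\dim Z^{\alpha,\alpha'}-\dim Z^{>\alpha,\alpha'}-\dim Z^{\alpha,>\alpha'}+\dim Z^{>\alpha,>\alpha'}$, and these numbers telescope to $\dim Z$. So the lifts form a basis.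
\end{proof}

Now let $V,W$ be nonzero spaces of dimensions $d_V,d_W$, and $S\subset V\otimes W$ a subspace of dimension $r\ge1$. For filtrations $\Phi$ of $V$ and $\Psi$ of $W$ let $(\Phi\otimes\Psi)^\gamma=\sum_{\alpha+\beta=\gamma}\Phi^\alpha\otimes\Psi^\beta$. If $(e_i,a_i)$ and $(w_j,b_j)$ are adapted bases, then $(e_i\otimes w_j,a_i+b_j)$ is adapted to $\Phi\otimes\Psi$, and $\operatorname{gr}(V\otimes W)=\operatorname{gr}V\otimes\operatorname{gr}W$. Put $|(\Phi,\Psi)|^2=|\Phi|^2+|\Psi|^2$ and
\[
\nu(\Phi,\Psi)=\deg_{\Phi\otimes\Psi}S-\frac r{d_V}\deg_\Phi V-\frac r{d_W}\deg_\Psi W .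
\]
This is the analogue, for weights, of $\deg S-r\mu(A)-r\mu(B)$; it is positive when $S$ sits deeper in the filtration than the average weights predict. It does not change if all weights of $\Phi$, or of $\Psi$, are shifted by a constant. Fix bases of $V$ and $W$. Then a vector $\mathbf a=(a,b)\in\mathbb R^{d_V+d_W}$ defines a pair of filtrations of norm $|\mathbf a|$, and Lemma~\ref{lem:plucker} gives
\begin{equation}\label{eq:min}
\nu(\mathbf a)=\min_{I\in\Xi(S)}\ell_I(\mathbf a),\qquad\ell_I(\mathbf a)=\sum_{(i,j)\in I}(a_i+b_j)-\frac r{d_V}\sum_ia_i-\frac r{d_W}\sum_jb_j .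
\end{equation}

\begin{lemma}\label{lem:optimal}
The ratio $\nu/|\cdot|$ attains a maximum $\nu_0\ge0$ on pairs of nonzero norm. If $\nu_0>0$, there is exactly one pair $(\Phi,\Psi)$ with $\nu(\Phi,\Psi)=1$ and $|(\Phi,\Psi)|=1/\nu_0$. Its weights are rational and $\deg_\Phi V=\deg_\Psi W=0$.
\end{lemma}

\begin{proof}
For fixed bases the function \eqref{eq:min} is continuous, positively homogeneous of degree one, and depends only on the set $\Xi(S)$, for which there are finitely many possibilities. So the maximum over all unit spheres is attained. A shift of the trivial pair has $\nu=0$, so $\nu_0\ge0$.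

Let $\nu_0>0$. Scaling a maximizer gives a pair as stated. Given two such pairs, take common adapted bases by Lemma~\ref{lem:common}, with weight vectors $\mathbf a,\mathbf a'$. A minimum of linear forms is superadditive, so $2\le\nu(\mathbf a+\mathbf a')\le\nu_0|\mathbf a+\mathbf a'|$. Thus $|\mathbf a+\mathbf a'|\ge|\mathbf a|+|\mathbf a'|$ with $|\mathbf a|=|\mathbf a'|$, which forces $\mathbf a=\mathbf a'$.

In these bases $\mathbf a$ has the least norm in $\Pi=\{\nu\ge1\}=\{\ell_I\ge1\text{ for all }I\in\Xi(S)\}$. Let $\Lambda$ be the affine subspace defined by the equations $\ell_I=1$ that hold at $\mathbf a$. Points of $\Lambda$ near $\mathbf a$ lie in $\Pi$, so $\mathbf a$ is the orthogonal projection of $0$ to $\Lambda$. It is the unique solution of a linear system with rational coefficients, hence rational. Finally, $\Pi$ is stable under shifts, and $\sum_i(a_i+t)^2$ is minimal at $t=0$ only if $\sum_ia_i=0$; the same holds for $b$.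
\end{proof}

Define the \emph{optimal pair} $(\Phi,\Psi)$ and a rational number $c\ge0$ as follows. If $\nu_0>0$, take the pair of Lemma~\ref{lem:optimal} and $c=|(\Phi,\Psi)|^{-2}=\nu_0^2$. If $\nu_0=0$, take all weights $0$ and $c=0$. Let $V_\alpha=\operatorname{gr}^\alpha V$, $W_\beta=\operatorname{gr}^\beta W$, so that $\operatorname{gr}S\subset\bigoplus V_\alpha\otimes W_\beta$, and put
\[
\rho_\alpha=\frac r{d_V}+c\alpha,\qquad\rho'_\beta=\frac r{d_W}+c\beta .
\]
The first-order condition for the maximum says that $\operatorname{gr}S$ cannot be destabilized further, once degrees are weighted by these numbers.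

\begin{lemma}\label{lem:graded}
Let $\Phi_1$ and $\Psi_1$ be filtrations of $\bigoplus V_\alpha$ and $\bigoplus W_\beta$ that are direct sums of filtrations of the summands. Then
\[
\deg_{\Phi_1\otimes\Psi_1}(\operatorname{gr}S)\le\sum_\alpha\rho_\alpha\deg_{\Phi_1}V_\alpha+\sum_\beta\rho'_\beta\deg_{\Psi_1}W_\beta .
\]
\end{lemma}

\begin{proof}
Let $\psi=\deg_{\Phi_1\otimes\Psi_1}(\operatorname{gr}S)-\frac r{d_V}\sum_\alpha\deg_{\Phi_1}V_\alpha-\frac r{d_W}\sum_\beta\deg_{\Psi_1}W_\beta$. If $\nu_0=0$, then $\operatorname{gr}S=S$ and $\psi=\nu(\Phi_1,\Psi_1)\le0$, which is the claim. Let $\nu_0>0$. Lift bases of the $V_\alpha,W_\beta$ adapted to $\Phi_1,\Psi_1$ to bases of $V,W$ adapted to $\Phi,\Psi$. Let $\mathbf a$ and $\mathbf a_1$ be the weight vectors of $(\Phi,\Psi)$ and $(\Phi_1,\Psi_1)$. For small $\varepsilon>0$ the minimum of $\ell_I(\mathbf a)+\varepsilon\ell_I(\mathbf a_1)$ is attained among the $I$ minimizing $\ell_I(\mathbf a)$, which form $\Xi(\operatorname{gr}S)$. Lemma~\ref{lem:plucker} for $\operatorname{gr}S$ gives $\nu(\mathbf a+\varepsilon\mathbf a_1)=1+\varepsilon\psi$. Since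 $|\mathbf a|=1/\nu_0$,
\[
1+\varepsilon\psi\le\nu_0|\mathbf a+\varepsilon\mathbf a_1|=1+\varepsilon\nu_0^2\langle\mathbf a,\mathbf a_1\rangle+O(\varepsilon^2).
\]
So $\psi\le c\,\langle\mathbf a,\mathbf a_1\rangle$, and $\langle\mathbf a,\mathbf a_1\rangle=\sum_\alpha\alpha\deg_{\Phi_1}V_\alpha+\sum_\beta\beta\deg_{\Psi_1}W_\beta$.
\end{proof}

\subsection{Proof of \eqref{eq:goal}}
Let $V=A_\eta$, $W=B_\eta$, $r=\operatorname{rk}S$, and let $(\Phi,\Psi)$ be the optimal pair for $S_\eta\otimes\overline K\subset V_{\overline K}\otimes W_{\overline K}$ over $\overline K$.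

\emph{Step 1: the optimal pair descends after a Frobenius pullback.} The field $K'=\bigcup_eK^{1/p^e}$ is perfect, so $\overline K/K'$ is Galois. The Galois group acts semilinearly on $V_{\overline K}$ and $W_{\overline K}$, preserves $S_\eta\otimes\overline K$, and hence permutes pairs of filtrations preserving $\nu$ and the norm. By uniqueness it fixes the optimal pair. By Galois descent the finitely many subspaces $\Phi^\alpha,\Psi^\beta$ are defined over $K'$, hence over some $K^{1/p^e}$. Base change along the automorphism $x\mapsto x^{p^e}$ of $\overline K$ turns $V\otimes_K\overline K$ into $V\otimes_{K,F^e}\overline K=(F^{e*}A)_\eta\otimes_K\overline K$, does the same for $B$ and $S$, preserves optimality, and turns subspaces defined over $K^{1/p^e}$ into subspaces defined over $K$. Replacing $A,B,S$ by their pullbacks under $F^e$ multiplies both sides of \eqref{eq:goal} by $p^e$ and keeps $A,B$ semistable. So we may assume that $\Phi$ and $\Psi$ are defined over $K$, and we view them, the $V_\alpha,W_\beta$ and $\operatorname{gr}S_\eta$ over $K$.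

Filter $A$ by the saturated subsheaves $A\cap\Phi^\alpha$, with torsion-free quotients $A_\alpha$ of generic fiber $V_\alpha$; define $B_\beta$ in the same way, and filter $S$ by $S\cap(\Phi\otimes\Psi)^\gamma$, with graded sheaf $\operatorname{gr}S$. Let $U$ be a big open set on which the $A_\alpha$, the $B_\beta$ and $\operatorname{gr}S$ are locally free. Local frames adapted to the filtrations show that on $U$ the sheaves $(A\otimes B)\cap(\Phi\otimes\Psi)^\gamma$ are subbundles with quotients $\bigoplus_{\alpha+\beta=\gamma}A_\alpha\otimes B_\beta$. Hence $\operatorname{gr}S\subset\bigoplus A_\alpha\otimes B_\beta$ on $U$, and $\deg\operatorname{gr}S=\deg S$.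

\emph{Step 2: an invariant polynomial.} Let $d_\alpha=\dim V_\alpha$, $d'_\beta=\dim W_\beta$ and $\mathbb G=\prod_\alpha GL_{d_\alpha}\times\prod_\beta GL_{d'_\beta}$ over $k$, acting on $Z=\bigoplus k^{d_\alpha}\otimes k^{d'_\beta}$. Choose $N\ge1$ with all $N\rho_\alpha$, $N\rho'_\beta$ integers, let $\chi$ be the character $\prod_\alpha\det_\alpha^{N\rho_\alpha}\prod_\beta\det_\beta^{N\rho'_\beta}$, and put $Y=(\bigwedge^rZ)^{\otimes N}\otimes\chi^{-1}$. Choose $K$-bases of the $V_\alpha,W_\beta$, so that $\operatorname{gr}S_\eta\subset Z_K$. Let $z$ generate $\bigwedge^r\operatorname{gr}S_\eta$ and $y=z^{\otimes N}\otimes1\in Y_K$.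

We use two theorems on a reductive group acting linearly on a space $Y$ over an algebraically closed field. By the Hilbert--Mumford theorem, if $0$ lies in the closure of the orbit of $y$, then $\lim_{t\to0}\lambda(t)y=0$ for some one-parameter subgroup $\lambda$. By Haboush's theorem (geometric reductivity), for a nonzero invariant vector there is an invariant homogeneous polynomial of positive degree not vanishing at it.

A one-parameter subgroup $\lambda$ of $\mathbb G_{\overline K}$ diagonalizes in bases of the $V_\alpha\otimes\overline K$, $W_\beta\otimes\overline K$, and its integer weights define filtrations $\Phi_1,\Psi_1$ as in Lemma~\ref{lem:graded}. By Lemma~\ref{lem:plucker} the lowest $\lambda$-weight occurring in $z$ is $\deg_{\Phi_1\otimes\Psi_1}(\operatorname{gr}S_\eta)$, and the lowest component of $z^{\otimes N}$ is the $N$th tensor power of that of $z$. The weight of $\chi$ is $N$ times the right side in Lemma~\ref{lem:graded}. So the lowest weight in $y$ is at most $0$, and $\lambda(t)y$ does not tend to $0$. Hence $0$ is not in the orbit closure $O$ of $y$.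

Choose a polynomial $\phi$ on $Y_{\overline K}$ with $\phi(0)=0$ and $\phi|_O=1$, and let $M$ be the finite-dimensional span of its translates. Evaluation $Y_{\overline K}\to M^\vee$ is equivariant, sends $0$ to $0$, and sends $O$ to the nonzero invariant functional that takes the value $1$ on each translate. Pulling back the polynomial from Haboush's theorem and taking a suitable homogeneous component, we get an invariant homogeneous polynomial of degree $d\ge1$ on $Y_{\overline K}$ not vanishing at $y$. The invariants of degree $d$ are the kernel of a linear map defined over $k$, so they are spanned by invariants defined over $k$. One of these, $P$, has $P(y)\ne0$.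

\emph{Step 3: degrees.} On $U$ let $\mathcal L=\bigotimes_\alpha(\det A_\alpha)^{N\rho_\alpha}\otimes\bigotimes_\beta(\det B_\beta)^{N\rho'_\beta}$ and $\mathcal Y=(\bigwedge^r\bigoplus A_\alpha\otimes B_\beta)^{\otimes N}\otimes\mathcal L^{-1}$. Local frames of the $A_\alpha,B_\beta$ identify $\mathcal Y$ with $Y\otimes\mathcal O_U$, and two choices differ by a local section of $\mathbb G$. As $P$ is invariant and has coefficients in $k$, a local section $s$ of $\mathcal Y$ has a well-defined value $P(s)\in\mathcal O_U$, with $P(as)=a^dP(s)$. On the invertible subsheaf $\mathcal M=(\det\operatorname{gr}S)^{\otimes N}\otimes\mathcal L^{-1}$ of $\mathcal Y$, the rule $s^{\otimes d}\mapsto P(s)$ is a linear map $\mathcal M^{\otimes d}\to\mathcal O_U$, nonzero at $\eta$ because $P(y)\ne0$. So $\deg\mathcal M\le0$. Dividing by $N$ and using $\sum\deg A_\alpha=\deg A$, $\sum\deg B_\beta=\deg B$,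
\[
\deg S\le r\mu(A)+r\mu(B)+c\Bigl(\sum_\alpha\alpha\deg A_\alpha+\sum_\beta\beta\deg B_\beta\Bigr).
\]
It remains to see that both sums are at most $0$. Let $\alpha_1>\dots>\alpha_t$ be the jumps of $\Phi$ and $A^l=A\cap\Phi^{\alpha_l}$, so $A^t=A$. Since $\sum_\alpha\alpha\operatorname{rk}A_\alpha=\deg_\Phi V=0$, we may subtract $\mu(A)\operatorname{rk}A_\alpha$ from each $\deg A_\alpha$. Summation by parts, in which the term $\alpha_t(\deg A-\mu(A)\operatorname{rk}A)$ vanishes, gives
\[
\sum_\alpha\alpha\deg A_\alpha=\sum_{l<t}(\alpha_l-\alpha_{l+1})\bigl(\deg A^l-\mu(A)\operatorname{rk}A^l\bigr)\le0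
\]
by semistability of $A$. The same computation applies to $B$ and $\Psi$. This proves \eqref{eq:goal} and Proposition~\ref{prop:tensor}. \qed

\begin{thebibliography}{9}

\bibitem{Katz}
Katz, \emph{Nilpotent connections and the monodromy theorem}.

\bibitem{Kawakami}
Tatsuro Kawakami, \emph{Bogomolov--Sommese type vanishing for globally $F$-regular threefolds}, arXiv:1911.08240 (2019).

\bibitem{Langer}
Langer, \emph{Semistable sheaves in positive characteristic}, Ann. of Math. 159 (2004).

\end{thebibliography}
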